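# Frayed ribbons and the equality of their skew Schur $Q$-functions

## Counting fillings of three to six boxes

Take the four boxes $(1,1),(1,2),(1,3),(2,2)$, where $(r,c)$ means row $r$, column $c$, and rows are numbered downward. Name the entries of a filling

$$\begin{array}{ccc} a & y_1 & y_2\\ & b & \end{array}$$

and fill with letters from $1'<1<2'<2$. The rules are: entries weakly increase along rows (left to right) and down columns; an unprimed letter appears at most once in each column; a primed letter appears at most once in each row. Give each letter $k$ or $k'$ the weight $x_k$, give a filling the product of the weights of its entries, and add up over all fillings.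

Look first at the three boxes $a,y_1,b$. If $a\in\{k,k'\}$, the condition between $a$ and its right neighbor $y_1$ is the same for both choices: from $a=k$ we may repeat, so $y_1\ge k$; from $a=k'$ we may not repeat, so $y_1>k'$, which again says $y_1\ge k$. Likewise, if $b\in\{l,l'\}$ lies below $y_1$, then $y_1\le l'$: a primed letter may repeat in the column, an unprimed one may not. So we need $k\le y_1\le l'$, which forces $k<l$. With letters $1',1,2',2$ this leaves $k=1$, $l=2$, $y_1\in\{1,2'\}$, and four choices of primes for $(a,b)$. The sum is therefore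

$$4x_1x_2\cdot Y,$$

where $Y$ counts, by weight, the ways to choose $y_1\in\{1,2'\}$ and the remaining entries.

The same reasoning applies when the path $y_1,y_2,\dots,y_m$ continues differently. Each step from $y_j$ to $y_{j+1}$ goes one box right ($R$) or one box up ($U$), and we record the steps in a word $w$ of length $m-1$. The letters allowed to the right of $1$ or $1'$ are $1,2',2$; to the right of $2$ or $2'$ only $2$. The letters allowed above $1$ or $1'$ are just $1'$; above $2$ or $2'$ they are $1',1,2'$. So what follows depends only on the absolute value of the current letter. Let $f_w(k)$ be the total weight of all choices of $y_1,\dots,y_m$ with $y_1$ a fixed letter of absolute value $k$. Then $f_\varnothing(k)=x_k$ and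

$$\begin{aligned} f_{Rw}(1)&=x_1\big(f_w(1)+2f_w(2)\big), & f_{Rw}(2)&=x_2f_w(2),\\ f_{Uw}(1)&=x_1f_w(1), & f_{Uw}(2)&=x_2\big(2f_w(1)+f_w(2)\big),\end{aligned}$$

and $Y_w=f_w(1)+f_w(2)$.

*Three boxes* ($w=\varnothing$): $Y=x_1+x_2$.

*Four boxes.* For $w=R$, the shape above: $f_R=(x_1^2+2x_1x_2,\;x_2^2)$, so $Y_R=(x_1+x_2)^2$. For $w=U$ the shape is

$$\begin{array}{cc} & y_2\\ a & y_1\\ & b\end{array}$$

and $f_U=(x_1^2,\;2x_1x_2+x_2^2)$, so $Y_U=(x_1+x_2)^2$ again. The second shape is the mirror image of the first across a northeast–southwest line.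

*Five boxes.* There are four words:

$$\begin{aligned}
f_{RR}&=(x_1^3+2x_1^2x_2+2x_1x_2^2,\;x_2^3), & f_{UU}&=(x_1^3,\;2x_1^2x_2+2x_1x_2^2+x_2^3),\\
f_{RU}&=(x_1^3+4x_1^2x_2+2x_1x_2^2,\;2x_1x_2^2+x_2^3), & f_{UR}&=(x_1^3+2x_1^2x_2,\;2x_1^2x_2+4x_1x_2^2+x_2^3).
\end{aligned}$$

Hence $Y_{RR}=Y_{UU}=x_1^3+2x_1^2x_2+2x_1x_2^2+x_2^3$ and $Y_{RU}=Y_{UR}=x_1^3+4x_1^2x_2+4x_1x_2^2+x_2^3$. Mirror images agree, and the two mirror pairs are told apart.

*Six boxes.* Now two letters are not enough. From the values just found,

$$\begin{aligned} f_{RRU}&=(x_1^4+4x_1^3x_2+6x_1^2x_2^2+2x_1x_2^3,\;\;2x_1x_2^3+x_2^4),\\ f_{RUU}&=(x_1^4+4x_1^3x_2+4x_1^2x_2^2+2x_1x_2^3,\;\;2x_1^2x_2^2+2x_1x_2^3+x_2^4),\end{aligned}$$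

so $Y_{RRU}=Y_{RUU}=(x_1+x_2)^4$, although the two shapes are neither equal nor mirror images. With more letters, will the two sums differ? And is it true in every size that the full generating function, with all letters $1'<1<2'<2<\cdots$, determines the shape up to the mirror? That is the question of this lecture.

## Shifted shapes, frayed ribbons, and the theorems

**Definition (shifted skew shapes).** A *shifted partition* is $\lambda=(\lambda_1>\lambda_2>\cdots>\lambda_\ell>0)$. Its shifted diagram has in row $i$ the boxes $(i,j)$ with $i\le j\le i+\lambda_i-1$. The boxes $(i,i)$ form the *staircase*. For $\mu\subseteq\lambda$, the *shifted skew shape* $\lambda/\mu$ is the set of boxes of $\lambda$ not in $\mu$. Shapes are compared as diagrams, up to translation along the staircase.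

For example, the shape for $w=R$ above is $\lambda=(3,1)$, $\mu=\varnothing$. The shape for $w=U$ is $(3,2,1)/(2)$, with boxes $(1,3),(2,2),(2,3),(3,3)$.

**Definition (skew Schur $Q$-function).** A *shifted semistandard tableau* of shape $\lambda/\mu$ is a filling of its boxes with letters $1'<1<2'<2<3'<3<\cdots$ such that entries weakly increase along each row and down each column, each unprimed $k$ appears at most once in each column, and each primed $k'$ appears at most once in each row. Primes are allowed on the staircase. Then
$$Q_{\lambda/\mu}(x_1,x_2,\ldots)=\sum_T x^T,\qquad x^T=\prod_k x_k^{\#\{\text{entries of }T\text{ equal to }k\text{ or }k'\}}.$$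

For one row of $n$ boxes write $q_n=Q_{(n)}$. In a row, $k'$ occurs at most once and $k$ arbitrarily often, so
$$1+\sum_{n\ge1} q_nt^n=\prod_i\frac{1+x_it}{1-x_it}.$$
In particular $q_1=2\sum_i x_i$.

**Definition (ribbons).** An *ordinary skew shape* is an unshifted skew Young diagram $\alpha/\beta$, up to translation. A *ribbon* is a connected ordinary skew shape containing no $2\times2$ square of boxes; equivalently, one with at most one box on each northwest–southeast diagonal.

The equivalence is quick. A $2\times 2$ square has two boxes on one diagonal. Conversely, if $(r,c)$ and $(r+s,c+s)$ with $s\ge1$ lie in $\alpha/\beta$, then so does every box of the rectangle between them, and this rectangle contains a $2\times2$ square.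

**Definition (near-ribbons and frayed ribbons).** A *near-ribbon* is a connected shifted skew shape that is not a ribbon, but from which one box can be removed to leave a ribbon. A *frayed ribbon* is a shifted near-ribbon containing two boxes on the staircase.

The shape $(3,1)$, with boxes $(1,1),(1,2),(1,3),(2,2)$, is a frayed ribbon: it has two boxes on the staircase, and removing $(2,2)$ leaves a row. The shape $(3,2)/(1)$ is a $2\times2$ square with one staircase box. Removing its northwest box leaves a ribbon, so it is a near-ribbon, but it is not frayed.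

**Definition (antipodal reflection).** For a shifted skew shape $D$, $D^a$ is its reflection across the northeast–southwest diagonal, the line perpendicular to the staircase. For example $(3,1)$ and $(3,2,1)/(2)$ are reflections of each other.

The following question is from Maria Gillespie, Kyle Salois, "Inequality of a class of near-ribbon skew Schur Q-functions", arXiv:2107.14212 (2021): if $D$ and $E$ are frayed ribbons with $Q_D=Q_E$, must $D=E$ or $D=E^a$? The answer is yes. Let $\Gamma'=\mathbb Z[\tfrac12q_1,\tfrac12q_2,\dots]$, a graded ring.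

**Theorem A.** If $D,E$ are frayed ribbons with $Q_D=Q_E$, then $D=E$ or $D=E^a$.

**Theorem B.** Let $D,E$ be frayed ribbons.

1. $Q_D\in4\Gamma'$. If $|D|=|E|$, then $Q_D\equiv Q_E\pmod{8\Gamma'}$.
2. $Q_D\equiv Q_E\pmod{16\Gamma'}$ if and only if $D=E$ or $D=E^a$. In that case $Q_D=Q_E$.
3. If $cQ_D=Q_E$ with $c\in\mathbb Q$, then $c=1$, so $D=E$ or $D=E^a$.
4. For $n\ge4$ there are exactly $2^{n-4}$ distinct functions $Q_D$ with $D$ a frayed ribbon of size $n$; for $n=3$ there is one.

The modulus $16$ in part 2 cannot be replaced by $8$. For $n\ge5$, part 4 gives at least two distinct functions of size $n$, and by part 1 all of them agree modulo $8$.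

## A frayed ribbon is a word in $R$ and $U$

The purpose of this section is to replace shapes by words, as the opening examples did. Call $c-r$ the diagonal of the box $(r,c)$; in a shifted shape all diagonals are $\ge0$.

Let $D=\lambda/\mu$ be a frayed ribbon with $n$ boxes. Removing some box leaves a ribbon, which has at most one box per diagonal. Since $D$ has at least two boxes on diagonal $0$, it has exactly two there, the removed box is one of them, and every other diagonal carries at most one box. Adjacent boxes lie on consecutive diagonals, so the diagonals occupied by the connected ribbon form an interval. It contains $0$ and has $n-1$ elements, so it is $\{0,1,\dots,n-2\}$.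

Next we locate the first boxes. Suppose $(i,i),(j,j)\in D$ with $i<j$. For $i\le k\le j$ we have $\mu_k=0$, because $(i,i)\notin\mu$ means $\mu_i=0$, and $\lambda_k\ge\lambda_j>0$. Hence $(k,k)\in D$. As there are only two staircase boxes, $j=i+1$. Moreover $\lambda_i>\lambda_{i+1}\ge1$ gives $\lambda_i\ge2$, so $(i,i+1)\in D$. It is the box on diagonal $1$. Hence $m:=n-2\ge1$, and the diagonals $1,\dots,m$ carry one box each.

In the remaining ribbon, connectivity forces the unique boxes on diagonals $j$ and $j+1$ to be adjacent, since a path of boxes from lower to higher diagonals must pass directly from one to the other. A neighbor of $(r,c)$ on the next diagonal is $(r,c+1)$ or $(r-1,c)$. So the path from diagonal $1$ to diagonal $m$ consists of steps $R$ and $U$, and $D$ is determined, up to translation along the staircase, by a word $w=w_1\cdots w_{m-1}\in\{R,U\}^{m-1}$.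

Every word occurs. Given $w$, draw the two staircase boxes, the box $(i,i+1)$ and the path, choosing $i$ so that the path ends in row $1$. For $1\le r\le i$ let row $r$ occupy the columns $[l_r,h_r]$; then $l_i=i$, row $i+1$ is $[i+1,i+1]$, and $l_r=h_{r+1}$ for $r<i$, because an up step keeps the column. Put $\lambda_r=h_r-r+1$ and $\mu_r=l_r-r$ for $r\le i$, and $\lambda_{i+1}=1$. Since $h_r\ge l_r=h_{r+1}$ for $r<i$, we get $\lambda_r-\lambda_{r+1}\ge1$. Also $h_i\ge i+1$, so $\lambda_i\ge2>\lambda_{i+1}$. Similarly $l_r=h_{r+1}\ge l_{r+1}$ gives $\mu_r-\mu_{r+1}\ge1$ for $r<i$, and $\mu_i=0$. So $\lambda,\mu$ are shifted partitions and $\lambda/\mu$ is the drawn shape. It is connected, it has two boxes on one diagonal, so it is not a ribbon, and deleting $(i+1,i+1)$ leaves a path of right and up steps, which is a ribbon. It is a frayed ribbon with word $w$.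

Finally, the reflection $(r,c)\mapsto(N-c,N-r)$ keeps the diagonal $c-r$ and turns a right step into an up step and conversely. So $D^a$ is the frayed ribbon with the complementary word $\bar w$ (exchange $R$ and $U$). We have shown: $D\in\{E,E^a\}$ if and only if the words of $D$ and $E$ are equal or complementary.

## Two complementary relations on letters

Now we rewrite tableaux as sequences satisfying local conditions. For letters $x,y$ write $x\to y$ if $x<y$, or $x=y$ is unprimed. Write $x\downarrow y$ if $x<y$, or $x=y$ is primed. Going through the cases $x<y$, $x>y$, $x=y$ unprimed, $x=y$ primed shows that *for all $x,y$ exactly one of $x\to y$ and $y\downarrow x$ holds.*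

Rows and columns of a shifted skew shape are contiguous, so in a weakly increasing row or column equal entries are next to each other. Hence a filling is a tableau if and only if $x\to y$ for every horizontally adjacent pair (left $x$, right $y$) and $y\downarrow x$ for every vertically adjacent pair (top $y$, bottom $x$).

For $w\in\{R,U\}^{m-1}$ let $r_w$ be the generating function of sequences of letters $(y_1,\dots,y_m)$ with
$$y_j\to y_{j+1}\ \text{ if } w_j=R,\qquad y_{j+1}\downarrow y_j\ \text{ if } w_j=U .$$
Let $T_w$ be the generating function of sequences $(a,b,y_1,\dots,y_m)$ with the same conditions on the $y_j$ and, in addition, $a\to y_1$ and $y_1\downarrow b$. In a frayed ribbon with word $w$, put $a$ in $(i,i)$, $b$ in $(i+1,i+1)$, and $y_j$ on diagonal $j$. Adjacent boxes lie on consecutive diagonals, so the conditions listed are all the tableau conditions, and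
$$Q_D=T_w .$$
Also $r_{R^{n-1}}=q_n$, and for the empty word $r_\varnothing=q_1$.

Extend $r$ linearly to noncommutative polynomials in $R,U$ with rational coefficients, and put
$$F=R+U,\qquad \delta=R-U .$$
A letter $F$ at some place means that either relation may hold there, and exactly one does; so there is no condition at all, and the sequence is cut in two:
$$r_{uFv}=r_u\,r_v. \tag{1}$$
For example, $r_U=r_F-r_R=q_1^2-q_2$.

By (1), $r_{uUv}=r_ur_v-r_{uRv}$. Induction on the number of $U$'s, starting from $r_{R^{n-1}}=q_n$, shows that each $r_w$ is an integer polynomial in the $q_n$. In particular $r_w$ is a symmetric function.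

**Complement rule.** $r_{\bar w}=r_w$.

*Proof.* Work with $N$ variables, so with letters $1',1,\dots,N',N$. The involution $k\mapsto(N+1-k)'$, $k'\mapsto N+1-k$ reverses the order of the letters and exchanges primed and unprimed. Therefore it turns $x\to y$ into "(image of $y$) $\downarrow$ (image of $x$)" and conversely, so it carries the sequences for $w$ to those for $\bar w$. Hence $r_{\bar w}(x_1,\dots,x_N)=r_w(x_N,\dots,x_1)=r_w(x_1,\dots,x_N)$ by symmetry. This holds for every $N$. $\square$

Since complementing sends $\delta$ to $-\delta$, the rule gives $r_\delta=r_R-r_U=0$, that is, $q_1^2=2q_2$.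

## Absorbing the fork into two letters $\delta$

A frayed ribbon is a path with a fork at its start: both $a$ and $b$ are attached to $y_1$. The next lemma expresses $T_w$ through a path without a fork.

**Lemma 1.** $T_w=-\tfrac12\,r_{\delta\delta w}$.

*Proof.* Drop the condition on $b$. Then $b$ is free and the rest is a sequence for $Rw$, so we get $q_1r_{Rw}=r_{FRw}$. The condition $y_1\downarrow b$ fails exactly when $b\to y_1$. So
$$T_w=r_{FRw}-Z_w,$$
where $Z_w$ counts $(a,b,y_1,\dots,y_m)$ with $a\to y_1$, $b\to y_1$ and $(y_j)$ satisfying $w$. Split $Z_w$ according to whether $a\to b$ or $b\downarrow a$; exactly one holds.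

*The part with $a\to b$.* If $a\to b\to y_1$, then $a\le b\le y_1$, and $a=y_1$ would make all three equal and unprimed. So $a\to y_1$ is automatic, and this part is $r_{RRw}$.

*The part with $b\downarrow a$.* If $b\downarrow a\to y_1$, then $b\le a\le y_1$, and $b=y_1$ would force $a=b=y_1$ to be both primed and unprimed, which is impossible. So $b<y_1$, and $b\to y_1$ is automatic. We must count $b\downarrow a\to y_1$. Let $k=|a|$ and $l=|b|$ be the letters without primes. As in the opening, $k\to y$ and $k'\to y$ are both equivalent to $y\ge k$, so the condition $a\to y_1$ depends only on $k$. Given $k,l$, count the choices of primes with $b\downarrow a$: four if $l<k$, none if $l>k$, and two if $l=k$, namely $(b,a)=(k',k')$ and $(k',k)$. For $b\to a$ the counts are the same: four, none, and two, namely $(k',k)$ and $(k,k)$. So this part has the same generating function as the sequences with $b\to a\to y_1$, which is again $r_{RRw}$.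

Hence $T_w=r_{FRw}-2r_{RRw}=r_{URw}-r_{RRw}=-r_{\delta Rw}$. Now $R=\tfrac12(F+\delta)$ gives $\delta R=\tfrac12(\delta F+\delta\delta)$, and $r_{\delta Fw}=r_\delta r_w=0$. So $T_w=-\tfrac12r_{\delta\delta w}$. $\square$

As a check take $w=\varnothing$, the shape $(2,1)$. Here $r_{RU}=r_{UR}=q_1q_2-q_3$ by (1) and the complement rule, so $r_{\delta\delta}=2q_3-2(q_1q_2-q_3)=4q_3-2q_1q_2$, and $Q_{(2,1)}=q_1q_2-2q_3$.

## The generators $g_1,g_3,g_5,\dots$ and a sum over tilings

We now choose coordinates in which cutting and signs become visible. Put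
$$g_k=2^{-k}r_{\delta^{k-1}}\qquad(k\ge1).$$
The complement rule gives $r_{\delta^{k-1}}=(-1)^{k-1}r_{\delta^{k-1}}$, so $g_k=0$ for even $k$. For example $g_1=\tfrac12q_1$ and $g_3=\tfrac18(4q_3-2q_1q_2)$, so $Q_{(2,1)}=-4g_3$.

**Expanding a word.** Give $w\in\{R,U\}^{m-1}$ the signs $\varepsilon_i=+1$ if $w_i=R$ and $\varepsilon_i=-1$ if $w_i=U$. Then $w_i=\tfrac12(F+\varepsilon_i\delta)$. Multiply out: at each step we choose $F$, a cut, or $\varepsilon_i\delta$, no cut. The cuts divide the $m$ boxes into a composition $\gamma$ of $m$, and by (1) the corresponding term is $\prod_jr_{\delta^{\gamma_j-1}}=2^mg_\gamma$ with $g_\gamma=\prod_jg_{\gamma_j}$, times the $\varepsilon_i$ of the uncut steps, times $2^{-(m-1)}$. Only compositions with odd parts survive. For $w=R^{n-1}$ all signs are $+$, so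
$$q_n=2\sum_\gamma g_\gamma,$$
summed over compositions $\gamma$ of $n$ into odd parts. For $w=RU$ we get $r_{RU}=2(g_1^3-g_3)$, which agrees with $q_1q_2-q_3=2g_1\cdot2g_1^2-2(g_1^3+g_3)$.

**The ring $\Gamma'$.** With $G(t)=\sum_kg_kt^k$ the formula for $q_n$ says
$$\sum_{n\ge1}\tfrac12q_nt^n=\frac{G}{1-G},\qquad 1+\sum_{n\ge1}q_nt^n=\frac{1+G}{1-G}.$$
The first identity expresses each $\tfrac12q_n$ as an integer polynomial in the $g_k$. Solved for $G$, with $H=\sum_{n\ge1}\tfrac12q_nt^n$ and $G=H/(1+H)$, it does the reverse. So $\Gamma'=\mathbb Z[g_1,g_3,g_5,\dots]$. For the second identity let $\pi_k$ be the power sums and $L=\sum_{k\text{ odd}}\pi_kt^k/k$. Taking logarithms, $\prod_i\frac{1+x_it}{1-x_it}=e^{2L}$, so $G=\tanh L$. Since $\tanh L$ is $L$ plus higher odd powers of $L$, for odd $k$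
$$g_k=\frac{\pi_k}{k}+(\text{polynomial in }\pi_j,\ j<k).$$
The power sums are algebraically independent over $\mathbb Q$, so by this triangularity $g_1,g_3,g_5,\dots$ are algebraically independent. Thus $\Gamma'$ is a polynomial ring over $\mathbb Z$ in them, graded by $\deg g_k=k$.

**The formula for $Q_D$.** Expand $r_{\delta\delta w}$ in the same way, leaving the two letters $\delta$ alone. There are $m+2$ boxes, the first two steps are uncut with weight $1$, and the $m-1$ letters of $w$ contribute factors $\tfrac12$. So $r_{\delta\delta w}=2^{-(m-1)}2^{m+2}P_w=8P_w$, and Lemma 1 gives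
$$Q_D=-4P_w,\qquad P_w=\sum_\gamma s_\gamma\,g_{\gamma_1}g_{\gamma_2}\cdots, \tag{2}$$
where $\gamma$ runs over the compositions of $m+2$ into odd parts with $\gamma_1\ge3$. Regard such a $\gamma$ as a tiling of the boxes $1,\dots,m$, those of $y_1,\dots,y_m$: the first tile has length $\gamma_1-2$, the later tiles have lengths $\gamma_2,\gamma_3,\dots$. All tiles have odd length. The sign $s_\gamma$ is the product of the $\varepsilon_i$ over steps $i$ (from box $i$ to box $i+1$) interior to tiles.

**Signs at the endpoints.** Put $\sigma_1=1$ and $\sigma_{i+1}=\sigma_i\varepsilon_i$. A tile occupying boxes $i,\dots,j$ contributes $\varepsilon_i\cdots\varepsilon_{j-1}=\sigma_i\sigma_j$, and $i\equiv j\pmod2$. The sequence $\sigma$ determines $w$. Complementing $w$ negates all $\varepsilon_i$, so it negates $\sigma_i$ for every even $i$ and fixes it for every odd $i$. Both endpoints of a tile have the same parity, so $s_\gamma$ does not change: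
$$P_{\bar w}=P_w,\quad\text{that is,}\quad Q_{D^a}=Q_D.$$

## Reading signs off coefficients, and where this stops

Everything now rests on recovering $\sigma$ from the polynomial $P_w$, up to negating all even-indexed signs. The first thing to try is to read the signs off the coefficients one by one. Here are the small cases.

- $m=1$: $P=g_3$.
- $m=2$: $P=g_3g_1$.
- $m=3$: the compositions are $(5)$ and $(3,1,1)$, so $P=\sigma_3g_5+g_3g_1^2$.
- $m=4$: the compositions are $(5,1)$, $(3,3)$, $(3,1,1,1)$, so $P=\sigma_3g_5g_1+\sigma_2\sigma_4g_3^2+g_3g_1^3$.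
- $m=5$: $P=\sigma_5g_7+\sigma_3g_5g_1^2+(\sigma_2\sigma_4+\sigma_3\sigma_5)g_3^2g_1+g_3g_1^4$.

For $m=4$ the words $RRU$ and $RUU$ have $(\sigma_3,\sigma_2\sigma_4)=(+,-)$ and $(-,+)$. So $P_{RRU}=g_5g_1-g_3^2+g_3g_1^3$ and $P_{RUU}=-g_5g_1+g_3^2+g_3g_1^3$ differ, and the two shapes that two letters could not separate have different $Q$-functions.

The odd-indexed signs can always be read off: if only one part exceeds $1$, it must come first, and the monomial $g_{2k+1}g_1^{m+1-2k}$ has coefficient $\sigma_{2k-1}$. For $m\le5$ the product $\sigma_2\sigma_4$ can be read off too, once the odd signs are known. For $m=6$ the eight compositions of $8$ give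
$$P=\sigma_5g_7g_1+\sigma_3g_5g_1^3+(\sigma_3\sigma_4\sigma_6+\sigma_2\sigma_6)g_5g_3+(\sigma_2\sigma_4+\sigma_3\sigma_5+\sigma_4\sigma_6)g_3^2g_1^2+g_3g_1^5 .$$
Here reading off stops. If the coefficient of $g_5g_3$ is $0$, then $\sigma_3\sigma_4\sigma_6$ and $\sigma_2\sigma_6$ are opposite, but the coefficient does not say which one is $-1$. Many tilings share one monomial, their signs are added, and what is left is a system of polynomial equations in the even signs.

The way past this point is to use less of each coefficient. A sum of $n$ signs, $p$ of them equal to $-1$, is $n-2p$; modulo $4$ it still determines $p$ modulo $2$, that is, the *product* of the $n$ signs. Products of signs are linear over $\mathbb F_2$. For $m=6$, let $w,w'$ be two words with $P_w\equiv P_{w'}\pmod4$, let their odd signs agree, and write $\sigma'_{2u}=(-1)^{\varphi_u}\sigma_{2u}$. The coefficient of $g_5g_3$ gives $(\varphi_2+\varphi_3)+(\varphi_1+\varphi_3)=\varphi_1+\varphi_2=0$, and that of $g_3^2g_1^2$ gives $(\varphi_1+\varphi_2)+(\varphi_2+\varphi_3)=\varphi_1+\varphi_3=0$. So $\varphi_1=\varphi_2=\varphi_3$,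 which says exactly $w'\in\{w,\bar w\}$. We now do this for every $m$.

**Theorem C.** If $w,w'\in\{R,U\}^{m-1}$ and $P_w\equiv P_{w'}\pmod4$ in $\mathbb Z[g_1,g_3,\dots]$, then $w'\in\{w,\bar w\}$.

The proof takes the next three sections. Let $\sigma,\sigma'$ be the sign sequences of $w,w'$.

## From congruences modulo 4 to one linear relation over $\mathbb F_2$

**Step 1: the odd boxes.** This step shows $\sigma'_i=\sigma_i$ for odd $i$. Let $k\ge1$ with $2k-1\le m$. A composition contributing to $g_{2k+1}g_1^{m+1-2k}$ has one part $2k+1$ and all other parts $1$. Since $\gamma_1\ge3$, it is $(2k+1,1,\dots,1)$. Its first tile occupies the boxes $1,\dots,2k-1$, so the coefficient is $\sigma_1\sigma_{2k-1}=\sigma_{2k-1}$. As $1\not\equiv-1\pmod4$, we get $\sigma'_{2k-1}=\sigma_{2k-1}$.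

**Step 2: linear conditions on the even boxes.** This step turns the congruence into one equation over $\mathbb F_2$. Let $M=\lfloor m/2\rfloor$ be the number of even boxes. If $M=0$, then $m=1$, both words are empty, and we are done. Otherwise write
$$\sigma'_{2u}=(-1)^{\varphi_u}\sigma_{2u},\qquad\varphi_u\in\mathbb F_2,\quad1\le u\le M .$$
Replacing $w'$ by $\bar w'$ adds $1$ to every $\varphi_u$ and does not change $P_{w'}$. So we may assume $\varphi_M=0$. We must show that all $\varphi_u$ vanish; then $\sigma'=\sigma$ and $w'=w$.

By the *content* of $\gamma$ we mean the multiset of its parts. Fix a content $\Lambda$, with monomial $g^\Lambda$, and let $n_\Lambda$ be the number of $\gamma$ with this content. The coefficient of $g^\Lambda$ in $P_w$ is $n_\Lambda-2\#\{\gamma:s_\gamma=-1\}$, so modulo $4$ it determines $\prod_\gamma s_\gamma$. Since $n_\Lambda$ is the same for $w'$, we get $\prod_\gamma s_\gamma s'_\gamma=1$, the product over all $\gamma$ of content $\Lambda$.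

Compute $s_\gamma s'_\gamma$ tile by tile. A tile with endpoints $i\le j$ contributes $\sigma_i\sigma_j\sigma'_i\sigma'_j$. If $i,j$ are odd this is $1$ by Step 1; this covers the first tile, which starts at box $1$. A tile of length $1$ contributes $1$ as well. A tile of length $\ge3$ with even endpoints $2u<2u'$ contributes $(-1)^{\varphi_u+\varphi_{u'}}$. So $s_\gamma s'_\gamma=(-1)^{\sum\varphi_u}$, summed over the even boxes $2u$ that are endpoints of tiles of length $\ge3$.

Let $S=\mathbb F_2[g_1,g_3,\dots]$, and let $N(u)\in S$ be the sum of $g_\gamma$ over all $\gamma$ in which $2u$ is an endpoint of a non-first tile of length $\ge3$. Collecting the conditions for all $\Lambda$,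
$$\sum_{u=1}^M\varphi_uN(u)=0\quad\text{in }S. \tag{3}$$

For $m=6$, inspecting the eight tilings gives $N(1)=g_3g_5+g_3^2g_1^2$ (from $(3,5)$ and $(3,3,1,1)$), $N(2)=g_5g_3$ (from $(5,3)$, while $(3,3,1,1)$ and $(3,1,1,3)$ cancel), and $N(3)=g_3^2g_1^2$ (from $(3,1,1,3)$, while $(5,3)$ and $(3,5)$ cancel). Then (3) is the pair of equations found above.

## The polynomials $N(u)$ in characteristic 2

**Step 3: computing $N(u)$.** The aim is a closed form for $N(u)$. All computations are now over $\mathbb F_2$. Put
$$A=\frac1{1+G}=\sum_nA_nt^n\ \ (A_n=0\text{ for }n<0),\qquad K=G+g_1t=\sum_{k\ge1}g_{2k+1}t^{2k+1}.$$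
Since $1+G=1-G$, $A_j$ is the weighted sum of all tilings of $j$ boxes by tiles of odd length $k$ with weight $g_k$; in particular $A_0=1$. Tilings of the boxes $1,\dots,j$ ($j\ge1$) in which the first tile has weight $g_{\text{length}+2}$ correspond to compositions of $j+2$ with first part $\ge3$. Their sum is $[t^{j+2}]KA$.

Consider a tile of length $\ge3$ that starts at box $2u$. It is not the first tile. To its left the boxes $1,\dots,2u-1$ are tiled with the special first tile, which gives $[t^{2u+1}]KA$. The $m-2u+1$ boxes from $2u$ on are tiled by ordinary tiles, the first of which has length $\ge3$, which gives $[t^{m-2u+1}]KA$.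

Now consider a non-first tile of length $\ge3$ that ends at $2u$. The boxes $1,\dots,2u$ correspond to compositions of $2u+2$ with at least two parts, the first and the last being $\ge3$, which gives $[t^{2u+2}]KAK$. The remaining $m-2u$ boxes give $A_{m-2u}$. A tile of length $\ge3$ cannot both start and end at $2u$, so
$$N(u)=[t^{2u+1}]KA\cdot[t^{m-2u+1}]KA+[t^{2u+2}]K^2A\cdot A_{m-2u}.$$

In characteristic $2$ we have $K=(1+G)+(1+g_1t)$ and $K^2=(1+G)^2+(1+g_1^2t^2)$. Multiplying by $A$,
$$KA=1+(1+g_1t)A,\qquad K^2A=1+G+(1+g_1^2t^2)A .$$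
Only odd powers of $t$ occur in $G$, so
$$[t^n]KA=A_n+g_1A_{n-1}\ (n\ge1),\qquad[t^n]K^2A=A_n+g_1^2A_{n-2}\ (n\ge2\text{ even}).$$

The coefficients $A_n$ have a special structure. From $A(1+G)=1$ we get $A=(1+G)A^2$, and $A^2=\sum_jA_j^2t^{2j}$. Separating even and odd powers of $t$,
$$A_{2j}=A_j^2=:c_j,\qquad A_{2j+1}=\sum_{k\ge0}g_{2k+1}c_{j-k}, \tag{4}$$
with $c_j=0$ for $j<0$ and $c_0=1$. Let
$$d_j=A_{2j+1}+g_1A_{2j}=\sum_{k\ge1}g_{2k+1}c_{j-k},\qquad\text{so } d_0=0 .$$
Then $[t^{2u+1}]KA=d_u$ and $[t^{2u+2}]K^2A=c_{u+1}+g_1^2c_u$. Write $v=M-u$ and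
$$N_0(u)=d_ud_v+(c_{u+1}+g_1^2c_u)c_v .$$

*Case $m=2M$.* Here $m-2u=2v$, so $[t^{2v+1}]KA=d_v$ and $A_{2v}=c_v$. Hence $N(u)=N_0(u)$.

*Case $m=2M+1$.* Here $m-2u=2v+1$. We have $A_{2v+1}=d_v+g_1c_v$, and $[t^{2v+2}]KA=A_{2v+2}+g_1A_{2v+1}=c_{v+1}+g_1d_v+g_1^2c_v$. Hence
$$N(u)=g_1N_0(u)+d_u(c_{v+1}+g_1^2c_v)+d_v(c_{u+1}+g_1^2c_u).$$
Each $c_j$ is a square, hence a polynomial in the $g_k^2$, and each $d_j=\sum_{k\ge1}g_{2k+1}c_{j-k}$ involves $g_1$ only through $g_1^2$. So the part of $N(u)$ of odd degree in $g_1$ is exactly $g_1N_0(u)$.

In the second case take the part of (3) of odd degree in $g_1$ and divide by $g_1$. In both cases we get $\sum_{u=1}^{M}\varphi_uN_0(u)=0$, and with $\varphi_M=0$,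
$$\sum_{u=1}^{M-1}\varphi_u\Big[d_ud_{M-u}+(c_{u+1}+g_1^2c_u)c_{M-u}\Big]=0. \tag{5}$$

To check the formula at $m=6$, $u=1$: $c_1=g_1^2$, $c_2=A_2^2=g_1^4$, $d_1=g_3$, $d_2=g_3g_1^2+g_5$. So $N_0(1)=g_3(g_3g_1^2+g_5)+(g_1^4+g_1^4)g_1^4=g_3^2g_1^2+g_3g_5$, as found by inspection.

## Components over the subring of squares, and a square root

**Step 4: a symmetry of $\varphi$, and a simpler relation.** This step splits (5) into parts. The ring $S$ is free over $S^2:=\mathbb F_2[g_1^2,g_3^2,\dots]$, with basis the squarefree monomials in the $g$'s, and all $c_j$ lie in $S^2$. In (5) only the products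
$$d_ud_{M-u}=\sum_{k,l\ge1}g_{2k+1}g_{2l+1}\,c_{u-k}\,c_{M-u-l}$$
involve basis elements other than $1$.

*The component at $g_{2k+1}g_{2l+1}$, where $1\le k<l$ and $k+l=M$.* It collects two terms for each $u$, and $M-l=k$, so it equals $\sum_u\varphi_u(c_{u-k}c_{k-u}+c_{u-l}c_{l-u})$. Since $c_j=0$ for $j<0$, the first product vanishes unless $u=k$, where it is $c_0^2=1$; the second vanishes unless $u=l$, where it is $1$. So the component is $\varphi_k+\varphi_l$, and it must be $0$. As this holds for all such $k,l$,
$$\varphi_u=\varphi_{M-u}\qquad(1\le u\le M-1), \tag{6}$$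
the case $u=M/2$ being trivial.

*The component at $1$.* It comes from $k=l$ and from the remaining terms of (5):
$$\sum_{u=1}^{M-1}\varphi_u\Big[\sum_{k\ge1}g_{2k+1}^2c_{u-k}c_{M-u-k}+g_1^2c_uc_{M-u}+c_{u+1}c_{M-u}\Big]=0 .$$
Every term is a square, because $c_j=A_j^2$ and $\varphi_u^2=\varphi_u$. The Frobenius map $f\mapsto f^2$ is additive and injective on $S$, so we may take the square root:
$$\sum_{u=1}^{M-1}\varphi_u\Big[\sum_{k\ge1}g_{2k+1}A_{u-k}A_{M-u-k}+g_1A_uA_{M-u}+A_{u+1}A_{M-u}\Big]=0 .$$
The first two expressions in the bracket are symmetric under $u\leftrightarrow M-u$. By (6) their contributions from $u$ and $M-u$ cancel in characteristic $2$, except for $u=M/2$ when $M$ is even. That term is $\varphi_{M/2}\sum_{k\ge0}g_{2k+1}A_{M/2-k}^2=\varphi_{M/2}\sum_{k\ge0}g_{2k+1}c_{M/2-k}=\varphi_{M/2}A_{M+1}$ by (4). So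
$$\sum_{u=1}^{M-1}\varphi_uA_{u+1}A_{M-u}+[M\text{ even}]\,\varphi_{M/2}A_{M+1}=0, \tag{7}$$
where $[M\text{ even}]$ is $1$ if $M$ is even and $0$ otherwise.

## Products $A_vA_{v'}$ are distinct monomials

**Step 5: linear independence, and the end of the proof of Theorem C.** This step shows that (7) can be compared term by term. By (4), $A_{2j+1}=g_{2j+1}+\sum_{k<j}g_{2k+1}c_{j-k}$, where $c_{j-k}=A_{j-k}^2$ involves only $g_i$ with $i\le j-k$. Hence
$$A_{2j+1}=g_{2j+1}+(\text{polynomial in }g_i,\ i<2j+1),$$
and by triangularity $A_1,A_3,A_5,\dots$ are algebraically independent over $\mathbb F_2$. Applying $A_{2j}=A_j^2$ repeatedly, $A_{2^io}=A_o^{2^i}$ for $o$ odd. So each $A_vA_{v'}$ with $v,v'\ge1$ is a monomial in $A_1,A_3,\dots$.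

This monomial determines the unordered pair $\{v,v'\}$. If two different generators $A_o,A_{o'}$ occur, with exponents $2^i,2^{i'}$, then $\{v,v'\}=\{2^io,2^{i'}o'\}$. If only one generator $A_o$ occurs, its exponent is $2^i+2^{i'}$, and this number determines $\{i,i'\}$: it is a power of $2$ if and only if $i=i'$, and then it is $2^{i+1}$; otherwise its binary expansion shows $i$ and $i'$. Therefore the products $A_vA_{v'}$ over unordered pairs with $v+v'=M+1$ are distinct monomials and so linearly independent. If $M$ is even, $A_{M+1}$ is one of the generators, a monomial of degree $1$ in them, whereas each product has degree at least $2$. So it is independent of the products as well.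

If $M=1$, then $\varphi_1=\varphi_M=0$ and we are done. Let $M\ge2$ and compare coefficients in (7). The pair attached to $u$ is $\{u+1,M-u\}$.

The pair $\{1,M\}$ arises only from $u=M-1$, because $u+1=1$ would need $u=0$. So $\varphi_{M-1}=0$.

Now let $1\le u\le M-2$. The pair $\{u+1,M-u\}$ arises exactly from $u$ and from $M-1-u$, which is again between $1$ and $M-2$. If these two indices differ, the coefficient is $\varphi_u+\varphi_{M-1-u}$ and must vanish. If they coincide, the equality $\varphi_u=\varphi_{M-1-u}$ is trivial. So $\varphi_u=\varphi_{M-1-u}$ in either case, and by (6) $\varphi_{M-1-u}=\varphi_{M-(M-1-u)}=\varphi_{u+1}$. Hence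
$$\varphi_u=\varphi_{u+1}\qquad(1\le u\le M-2).$$
Together with $\varphi_{M-1}=0$ this gives $\varphi_1=\cdots=\varphi_{M-1}=0$, and $\varphi_M=0$ by our normalization. So $\sigma'=\sigma$ and $w'=w$, after possibly having replaced $w'$ by $\bar w'$. This proves Theorem C. $\square$

## From $P_w$ back to frayed ribbons

**Proof of Theorem A.** The coefficient of $g_3g_1^{m-1}$ in $P_w$ is $\sigma_1=1$ (Step 1 with $k=1$), so $Q_D=-4P_w$ is nonzero, and it is homogeneous of degree $|D|=m+2$. If $Q_D=Q_E$, comparing degrees gives $|D|=|E|=m+2$. Let $w,w'$ be the words of $D,E$. By (2), $P_w=P_{w'}$ as symmetric functions, hence as polynomials, since $g_1,g_3,\dots$ are algebraically independent. Theorem C gives $w'\in\{w,\bar w\}$, and by the correspondence with words $D=E$ or $D=E^a$. $\square$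

**Proof of Theorem B, part 1.** By (2), $Q_D=-4P_w\in4\Gamma'$. If $|D|=|E|$, each coefficient of $P_w$ and of $P_{w'}$ is a sum of $n_\Lambda$ signs, and $n_\Lambda$ depends only on $m$ and $\Lambda$. So $P_w\equiv P_{w'}\pmod2$, and $Q_D\equiv Q_E\pmod{8\Gamma'}$.

**Proof of part 2.** Let $Q_D\equiv Q_E\pmod{16\Gamma'}$. If $|D|\ne|E|$, then $Q_D$ and $Q_E$ are homogeneous of different degrees, and since $16\Gamma'$ is a graded ideal, $Q_D\in16\Gamma'$. This contradicts the coefficient $-4$ of $g_3g_1^{m-1}$ in $Q_D$, because $\Gamma'$ is the polynomial ring $\mathbb Z[g_1,g_3,\dots]$. So $|D|=|E|$, and dividing by $-4$ in this polynomial ring gives $P_w\equiv P_{w'}\pmod4$. By Theorem C, $w'\in\{w,\bar w\}$, that is, $D=E$ or $D=E^a$. Conversely, in that case $P_w=P_{w'}$ because $P_{\bar w}=P_w$, so even $Q_D=Q_E$.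

**Proof of part 3.** Let $cQ_D=Q_E$ with $c\in\mathbb Q$. Since $Q_E\ne0$, we have $c\neq0$ and the degrees agree, so $|D|=|E|=m+2$. Both $Q_D$ and $Q_E$ have coefficient $-4$ at $g_3g_1^{m-1}$, so $c=1$. Now Theorem A applies.

**Proof of part 4.** Let $n=m+2$. All $2^{m-1}$ words in $\{R,U\}^{m-1}$ occur. If $n\ge4$, then $m\ge2$, the words are nonempty, and $w\ne\bar w$ always. So there are $2^{m-2}=2^{n-4}$ classes $\{w,\bar w\}$. The two members of a class give the same function, and different classes give different functions by Theorem A. If $n=3$, there is only the empty word. $\square$
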